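\title{A two-generator group of $C^1$ diffeomorphisms of the interval with no faithful discrete representation}

\begin{abstract}
We construct a two-generator subgroup $G$ of $\mathrm{Diff}^1_+[0,1]$, solvable of derived length $3$, such that no injective homomorphism $G\to\mathrm{Diff}^1_+[0,1]$ has discrete image in the $C^1$ topology. This answers a question of Akhmedov. The proof uses the rigidity of $C^1$ actions of the Baumslag--Solitar group $BS(1,2)$ to force, by relations alone, infinitely many elements to have disjoint supports and to be restrictions of a single diffeomorphism. We also show that $\mathbb Z\wr\mathbb Z$ is the largest quotient of $G$ seen by discrete representations.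
\end{abstract}

\section{Introduction}

Let $\mathrm{Diff}^1_+[0,1]$ be the group of orientation-preserving $C^1$ diffeomorphisms of $[0,1]$, that is, of $C^1$ bijections $f$ of $[0,1]$ with $f'>0$ everywhere. We equip it with the metric
\[
d_1(f,g)=\sup_{x\in[0,1]}|f(x)-g(x)|+\sup_{x\in[0,1]}|f'(x)-g'(x)| .
\]
A \emph{representation} of a group $\Gamma$ is a homomorphism $\rho\colon\Gamma\to\mathrm{Diff}^1_+[0,1]$. It is \emph{faithful} if it is injective, and \emph{discrete} if every point of $\rho(\Gamma)$ is isolated in $\rho(\Gamma)$ for $d_1$.

The existence of a faithful representation restricts the algebra of $\Gamma$. Every group of orientation-preserving homeomorphisms of $[0,1]$ is left-orderable: it has a total order invariant under left multiplication. By a theorem of Thurston, every subgroup of $\mathrm{Diff}^1_+[0,1]$ is locally indicable: each of its nontrivial finitely generated subgroups maps onto $\mathbb Z$. It is natural to ask whether discreteness imposes a further restriction. For uncountable groups it does, for a trivial reason: $C^1[0,1]$ is separable, so its discrete subsets are countable,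 while $\mathbb R$ has a faithful representation (Example~\ref{ex:translations}). For finitely generated groups this is Question~7 of Akhmedov's paper~\cite{Akhmedov}.

\begin{quote}
\emph{Is there a finitely generated group that admits a faithful representation into $\mathrm{Diff}^1_+[0,1]$ but no faithful discrete representation?}
\end{quote}

The first examples suggest a negative answer. The free group $\mathbb F_2$ admits a faithful discrete representation, and so do $\mathbb Z^n$ and $\mathbb Z\wr\mathbb Z$, as we show below. The group $\mathbb Z^2$ also has faithful representations that are not discrete, but one repairs this by choosing another representation: move the generators to disjoint intervals and give them large derivatives. A group with no faithful discrete representation must block every repair of this kind, and it can use only its relations to do so. Such a group exists.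

\begin{theorem}\label{thm:A}
There are a subgroup $G=\langle t,u\rangle\le\mathrm{Diff}^1_+[0,1]$ and an element $1\ne b\in G$ such that, with $b_i=t^ibt^{-i}$, every homomorphism $\rho\colon G\to\mathrm{Diff}^1_+[0,1]$ satisfies $\rho(b_i)\to\mathrm{id}$ in $d_1$ as $i\to\infty$ through even integers. Hence if $\rho(b)\neq\mathrm{id}$, and in particular if $\rho$ is faithful, then $\rho(G)$ is not discrete.
\end{theorem}

The inclusion of $G$ is a faithful representation, so the answer to the question is yes. The second theorem describes $G$. Recall that the derived series of a group is $G'=[G,G]$, $G''=[G',G']$, and so on, that the derived length is the number of steps needed to reach the trivial group, and that $\langle\langle b\rangle\rangle$ denotes the smallest normal subgroup containing $b$. The wreath product $\mathbb Z\wr\mathbb Z$ is recalled in Section~\ref{sec:structure}.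

\begin{theorem}\label{thm:B}
Let $G$ and $b$ be as constructed in Section~\ref{sec:construction}.
\begin{enumerate}
\item[(1)] $G$ is solvable of derived length exactly $3$.
\item[(2)] No group $\Gamma$ containing $G$ has a faithful discrete representation. This applies, for example, to every finitely generated $\Gamma$ with $G\le\Gamma\le\mathrm{Diff}^1_+[0,1]$.
\item[(3)] $G/\langle\langle b\rangle\rangle\cong\mathbb Z\wr\mathbb Z$. Every discrete representation of $G$ factors through this quotient, and $\mathbb Z\wr\mathbb Z$ has a faithful discrete representation. So $\mathbb Z\wr\mathbb Z$ is exactly the largest quotient of $G$ seen by discrete representations.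
\item[(4)] Every finitely generated abelian subgroup of $\mathrm{Diff}^1_+[0,1]$ has a faithful discrete representation. Hence two generators is optimal, and derived length $1$ is impossible.
\end{enumerate}
\end{theorem}

We do not decide whether derived length $2$ is possible.

The proof of Theorem~\ref{thm:A} combines two observations. The first is analytic and elementary: if infinitely many diffeomorphisms $B_i$ have disjoint supports and each agrees on its support with one fixed $C^1$ diffeomorphism $\Phi$, then $B_i\to\mathrm{id}$ in $d_1$ (Lemma~\ref{lem:restriction}). Its hypotheses concern supports, which a representation has no reason to respect. The second observation turns them into relations: if $\alpha\beta\alpha^{-1}=\beta^2$, then everything that commutes with $\alpha$ and $\beta$ is the identity on the support of $\beta$ (Corollary~\ref{cor:rigidity}). Section~\ref{sec:criterion} combines the two into a list of relations that force convergence to the identity, and Section~\ref{sec:construction} realizes these relations with two generators.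

\medskip
\noindent\textbf{Conventions.} Maps compose from right to left, $[g,h]=ghg^{-1}h^{-1}$, and $|\cdot|$ is Lebesgue measure on subsets of $\mathbb R$. The \emph{support} $\operatorname{supp}g=\{x: g(x)\neq x\}$ is an open set; we do not take its closure. Its complement is $\operatorname{Fix}g$. We use two facts throughout. If $f'\ge c$ on an interval $K$, then $|f(K)|\ge c|K|$. If $f(x)=x$ and $\varphi$ is a $C^1$ diffeomorphism, then $(\varphi f\varphi^{-1})'(\varphi(x))=f'(x)$ by the chain rule.

\section{Discreteness, model maps and abelian groups}\label{sec:models}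

Discreteness can be tested at the identity.

\begin{lemma}\label{lem:discrete}
A subgroup $\Gamma\le\mathrm{Diff}^1_+[0,1]$ is discrete if and only if $\mathrm{id}$ is isolated in $\Gamma$. In particular $\Gamma$ is discrete if $\|g'-1\|_\infty\ge\frac12$ for all $g\in\Gamma\setminus\{\mathrm{id}\}$.
\end{lemma}

\begin{proof}
At $y=h(x)$ we have $gh^{-1}(y)-y=g(x)-h(x)$ and $(gh^{-1})'(y)-1=(g'(x)-h'(x))/h'(x)$. Since $\min h'\le1$ by the mean value theorem, $d_1(gh^{-1},\mathrm{id})\le d_1(g,h)/\min h'$. So if $d_1(f,\mathrm{id})\ge\varepsilon$ for all $f\in\Gamma\setminus\{\mathrm{id}\}$, then $d_1(g,h)\ge\varepsilon\min h'$ for all $g\neq h$ in $\Gamma$.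
\end{proof}

All our examples are built from affine maps of the line, transported to a compact interval. Let $E=[0,1]$ and let $\xi\colon(0,1)\to\mathbb R$, $\xi(y)=-\cot(\pi y)$, an increasing diffeomorphism with $\xi'=\pi(1+\xi^2)$ and $\xi(\frac12)=0$. For $g(x)=rx+s$ with $r>0$ let $\hat g$ be the homeomorphism of $E$ that equals $\xi^{-1}g\xi$ on $(0,1)$. The map $g\mapsto\hat g$ is an injective homomorphism, and at the point $y$ with $\xi(y)=x$,
\begin{equation}\label{eq:hat}
\hat g'(y)=\frac{r\,\xi'(y)}{\xi'(\hat g(y))}=\frac{r(1+x^2)}{1+(rx+s)^2}.
\end{equation}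
This tends to $1/r$ as $x\to\pm\infty$, so $\hat g$ is a $C^1$ diffeomorphism of $E$ with derivative $1/r$ at both endpoints.

A translation has derivative $1$ at the endpoints and can be extended by the identity. A dilation cannot, so we attach a collar on each side in which the derivative returns to $1$. For $0<c\le2$ let
\[
h_c(y)=y+(c-1)\,y(1-y)^2,\qquad h_c'(y)=1+(c-1)(1-y)(1-3y)\qquad(0\le y\le 1).
\]
The quadratic $(1-y)(1-3y)$ takes its minimum $-\frac13$ at $y=\frac23$ and its maximum $1$ at $y=0$. Hence $h_c'\ge c$ if $c\le1$ and $h_c'\ge\frac23$ if $1\le c\le2$. So $h_c$ is a diffeomorphism of $[0,1]$ with $h_c'(0)=c$, $h_c'(1)=1$ and $|h_c'-1|\le|c-1|$.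

Let $W=[-1,2]$. For $s\in\mathbb R$ let $\tau_s\colon W\to W$ be $\hat g$ on $E$, where $g(x)=x+s$, and the identity on $W\setminus E$. For $\frac12\le r\le2$ let $\mu_r\colon W\to W$ be $\hat g$ on $E$, where $g(x)=rx$, let $\mu_r(y)=1+h_{1/r}(y-1)$ on $[1,2]$, and let $\mu_r(y)=-h_{1/r}(-y)$ on $[-1,0]$.

\begin{lemma}\label{lem:models}
The maps $\tau_s$ and $\mu_r$ are $C^1$ diffeomorphisms of $W$ that preserve $E$ and have derivative $1$ at the endpoints of $W$. Moreover:
\begin{enumerate}
\item[(a)] $\tau_s\tau_{s'}=\tau_{s+s'}$, $\tau_s\ne\mathrm{id}$ for $s\neq0$, and $|\log\tau_s'|\le|s|$;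
\item[(b)] $\|\mu_r'-1\|_\infty\le\max(r,1/r)-1$, $\mu_r(\frac12)=\frac12$ and $\mu_r'(\frac12)=r$;
\item[(c)] $\mu_r\tau_s\mu_r^{-1}=\tau_{rs}$. In particular $\mu_2\tau_1\mu_2^{-1}=\tau_1^2$ and $[\tau_1,\mu_2]=\tau_1\tau_{-2}=\tau_1^{-1}$.
\end{enumerate}
\end{lemma}

\begin{proof}
At $0$ and $1$ the one-sided derivatives agree: both are $1$ for $\tau_s$, and both are $1/r$ for $\mu_r$. At $-1$ and $2$ the derivative of $\mu_r$ is $h_{1/r}'(1)=1$. In (a), \eqref{eq:hat} gives $\log\tau_s'=\log(1+x^2)-\log(1+(x+s)^2)$ on $E$, and $|\frac{d}{dx}\log(1+x^2)|=2|x|/(1+x^2)\le1$. In (b), $(1+x^2)/(1+r^2x^2)$ lies between $1$ and $r^{-2}$, so $\mu_r'$ lies between $r$ and $1/r$ on $E$; on the collars $|\mu_r'-1|\le|1/r-1|$. Both bounds give the claim because $1-1/R\le R-1$ for $R\ge1$. At $y=\frac12$ we have $x=0$ in \eqref{eq:hat}. In (c), $r(x/r+s)=x+rs$ on $E$, and both sides are the identity on $W\setminus E$.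
\end{proof}

Copies of these maps will be placed on disjoint intervals. The next lemma says when the result is $C^1$.

\begin{lemma}[gluing]\label{lem:glue}
Let $V_0,V_1,\dots$ be pairwise disjoint compact intervals in $(0,1)$, either finitely many or converging to the point $1$. Let $g_i$ be an increasing $C^1$ diffeomorphism of $V_i$ with derivative $1$ at both endpoints, and in the infinite case suppose that $\sup_{V_i}|g_i'-1|\to0$. Then the map $g$ that equals $g_i$ on $V_i$ and the identity elsewhere belongs to $\mathrm{Diff}^1_+[0,1]$.
\end{lemma}

\begin{proof}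
Let $D$ be $g_i'$ on $V_i$ and $1$ elsewhere. It is positive and continuous on $[0,1)$, where the $V_i$ are locally finite, and at $1$ by the last hypothesis. Since $\int_{V_i}D=|V_i|$, we have $g(x)=\int_0^xD$ for all $x$.
\end{proof}

\begin{example}\label{ex:translations}
The map $s\mapsto\tau_s|_E$ is a faithful representation of $\mathbb R$, and $d_1(\tau_s|_E,\mathrm{id})\le2(e^{|s|}-1)$ by Lemma~\ref{lem:models}(a). Its restriction to $\mathbb Z+\mathbb Z\sqrt2$, which contains arbitrarily small nonzero numbers, is a faithful representation of $\mathbb Z^2$ that is not discrete. The two generators commute and have the same support.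
\end{example}

Separating the supports gives a discrete representation instead.

\begin{proof}[Proof of Theorem~\ref{thm:B}(4)]
If $f(x)>x$ for an increasing map $f$, then $x<f(x)<f^2(x)<\cdots$, and likewise with the inequalities reversed; so $\mathrm{Diff}^1_+[0,1]$ is torsion-free. A finitely generated abelian subgroup is therefore isomorphic to $\mathbb Z^n$. Choose disjoint compact intervals $V_1,\dots,V_n\subset(0,1)$ and increasing affine bijections $L_i\colon W\to V_i$. Let $a_i$ be $L_i\mu_2L_i^{-1}$ on $V_i$ and the identity elsewhere; it is a diffeomorphism by Lemma~\ref{lem:glue}. The $a_i$ commute, and $a_1^{k_1}\cdots a_n^{k_n}$ has derivative $2^{k_i}$ at the fixed point $L_i(\frac12)$. Since $|2^k-1|\ge\frac12$ for $k\ne0$, the representation $(k_i)\mapsto\prod a_i^{k_i}$ is faithful, and it is discrete by Lemma~\ref{lem:discrete}. Groups with one generator and groups of derived length $1$ are abelian, which gives the last two assertions.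
\end{proof}

\section{$C^1$ actions of $BS(1,2)$}\label{sec:rigidity}

Example~\ref{ex:translations} shows that commutation alone does not determine how two supports lie. We need a configuration whose centralizer is forced away from it. A representation of the Baumslag--Solitar group $BS(1,2)=\langle\alpha,\beta\mid\alpha\beta\alpha^{-1}=\beta^2\rangle$ is a pair of diffeomorphisms satisfying this relation, and the basic model is affine.

\begin{example}\label{ex:affine}
Let $\gamma$ be a homeomorphism of $\mathbb R$ that commutes with $x\mapsto2x$ and $x\mapsto x+1$. Then $\gamma(0)=2\gamma(0)$, so $\gamma(0)=0$. Next $\gamma(m)=\gamma(0)+m=m$ for $m\in\mathbb Z$, and $2^k\gamma(m/2^k)=\gamma(m)=m$. Thus $\gamma$ fixes every dyadic rational, and $\gamma=\mathrm{id}$ by continuity.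
\end{example}

In class $C^1$ this model is, topologically, the only one.

\begin{proposition}\label{prop:affine}
Let $\alpha,\beta\in\mathrm{Diff}^1_+[0,1]$ satisfy $\alpha\beta\alpha^{-1}=\beta^2$. Then $\operatorname{supp}\beta$ has finitely many components. Each component $J$ satisfies $\alpha(J)=J$, and there is an increasing homeomorphism $\theta\colon J\to\mathbb R$ with $\theta\alpha=2\theta$ and either $\theta\beta=\theta+1$ or $\theta\beta=\theta-1$.
\end{proposition}

\begin{corollary}\label{cor:rigidity}
Let $\alpha,\beta,\gamma\in\mathrm{Diff}^1_+[0,1]$ with $\alpha\beta\alpha^{-1}=\beta^2$, and let $\gamma$ commute with $\alpha$ and $\beta$. Then $\gamma=\mathrm{id}$ on $\operatorname{supp}\beta$.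
\end{corollary}

\begin{proof}
Since $\gamma$ commutes with $\beta$, it permutes the components of $\operatorname{supp}\beta$. It preserves their order and they are finite in number, so $\gamma(J)=J$ for each component $J$. The homeomorphism $\theta\gamma\theta^{-1}$ of $\mathbb R$ commutes with $x\mapsto2x$ and $x\mapsto x+1$, so it is the identity by Example~\ref{ex:affine}.
\end{proof}

The proof of the proposition uses one counting argument three times. The powers $\beta^m$, $0\le m<2^n$, move a suitable interval to $2^n$ disjoint positions. Applied naively, the chain rule for $\beta^m$ has up to $2^n$ factors and gives nothing. The relation rewrites $\alpha^{-n}\beta^m$ as a word with at most $2n$ letters; for example $\alpha^{-2}\beta^3=(\alpha^{-1}\beta^2)$ moved past one more $\alpha^{-1}$ reads $\alpha^{-2}\beta^3=\alpha^{-1}(\alpha^{-1}\beta^2)\beta=(\alpha^{-1}\beta)(\alpha^{-1}\beta)$. Each of the $2^n$ images is then contracted by at most $c^n$, and the images do not fit in the available space when $c$ is not too small.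

Precisely, the relation gives $\alpha\beta^m=\beta^{2m}\alpha$ and $\alpha^{-1}\beta^{2m}=\beta^m\alpha^{-1}$. If $m=\varepsilon_0+2m'$, then $\alpha^{-n}\beta^m=\alpha^{-(n-1)}\beta^{m'}(\alpha^{-1}\beta^{\varepsilon_0})$ and $\beta^m\alpha^n=(\beta^{\varepsilon_0}\alpha)\beta^{m'}\alpha^{n-1}$. By induction, for $m=\sum_{i<n}\varepsilon_i2^i$ with $\varepsilon_i\in\{0,1\}$,
\begin{align}
\alpha^{-n}\beta^m&=(\alpha^{-1}\beta^{\varepsilon_{n-1}})\cdots(\alpha^{-1}\beta^{\varepsilon_1})(\alpha^{-1}\beta^{\varepsilon_0}),\label{eq:W1}\\
\beta^m\alpha^n&=(\beta^{\varepsilon_0}\alpha)(\beta^{\varepsilon_1}\alpha)\cdots(\beta^{\varepsilon_{n-1}}\alpha).\label{eq:W2}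
\end{align}

\begin{proof}[Proof of Proposition~\ref{prop:affine}]
An increasing map has the same fixed points as its square, so $\alpha(\operatorname{Fix}\beta)=\operatorname{Fix}(\alpha\beta\alpha^{-1})=\operatorname{Fix}\beta$, and $\alpha$ permutes the components of $\operatorname{supp}\beta$. Let $J$ be a component. Its endpoints are fixed by $\beta$, so $\beta(J)=J$, and $\beta-\mathrm{id}$ has constant sign on $J$. For $x\in J$ let $I$ be the half-open interval between $x$ and $\beta(x)$ that contains $x$. The sequence $(\beta^m(x))_{m\in\mathbb Z}$ is strictly monotone, so the intervals $\beta^m(I)$ are pairwise disjoint subsets of $J$. They cover $J$, because the two limits of the sequence are fixed points of $\beta$ in $\overline J$, that is, the endpoints.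

\medskip
\noindent\emph{Step 1: $\alpha(J)=J$.} Suppose not, and let $J_n=\alpha^{-n}(J)$ for $n\ge0$. The component $J_1$ lies on one side of $J_0$, and since $\alpha^{-1}$ is increasing, each $J_{n+1}$ lies on the same side of $J_n$. So the $J_n$ are pairwise disjoint and monotonically ordered, their lengths tend to $0$, and they converge to a point $z$ that is not an endpoint of any of them. The point $z$ is fixed by $\alpha$. It is a limit of fixed points of $\beta$ different from $z$, so $\beta(z)=z$ and $\beta'(z)=1$. Let $\lambda=(\alpha^{-1})'(z)>0$. We have no control of $\lambda$, but it will enter both sides of the estimate in the same way. After replacing $J$ by some $J_{n_0}$, continuity of the derivatives at $z$ gives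
\[
0.9\lambda\le(\alpha^{-1})'\le1.1\lambda\quad\text{and}\quad\beta'\ge0.9\qquad\text{on }\textstyle\bigcup_{n\ge0}J_n .
\]
Each factor $\alpha^{-1}\beta^{\varepsilon}$ maps $J_l$ onto $J_{l+1}$ with derivative at least $0.81\lambda$. By \eqref{eq:W1} the $2^n$ disjoint intervals $\alpha^{-n}\beta^m(I)\subset J_n$, $0\le m<2^n$, have length at least $(0.81\lambda)^n|I|$, while $|J_n|\le(1.1\lambda)^n|J|$. Hence $(1.62)^n|I|\le(1.1)^n|J|$ for all $n$, which is false for large $n$.

\medskip
\noindent\emph{Step 2: there are finitely many components.} By uniform continuity there is $\delta>0$ such that $(\alpha^{-1})'$ and $\beta'$ vary by at most $\frac14$ on any interval of length less than $\delta$. Suppose $|J|<\delta$. By Step~1 both $\alpha^{-1}$ and $\beta$ fix the endpoints of $J$, so by the mean value theorem each has derivative $1$ somewhere in $J$. Both derivatives are therefore at least $\frac34$ on $J$. By \eqref{eq:W1} the disjoint intervals $\alpha^{-n}\beta^m(I)\subset J$, $0\le m<2^n$, have total length at least $2^n(\frac34)^{2n}|I|=(\frac98)^n|I|$, which is unbounded. So every component has length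 at least $\delta$.

\medskip
\noindent\emph{Step 3: a monotone map $\theta$.} Fix $J=(p,q)$. The pair $\alpha,\beta^{-1}$ satisfies the same relation, so we may assume $\beta(x)>x$ on $J$; the other case gives $\theta\beta=\theta-1$. Choose $x_0\in J$, let $\psi$ map $[x_0,\beta(x_0)]$ affinely onto $[0,1]$, and extend it by $\psi(\beta^mx)=\psi(x)+m$. Then $\psi\colon J\to\mathbb R$ is an increasing homeomorphism with $\psi\beta=\psi+1$. The map $\tilde\alpha=\psi\alpha\psi^{-1}$ satisfies $\tilde\alpha(x+1)=\tilde\alpha(x)+2$, because $\alpha\beta=\beta^2\alpha$. So $\tilde\alpha(x)-2x$ is continuous and $1$-periodic, hence bounded by some $C$, and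
\[
\bigl|2^{-n-1}\tilde\alpha^{n+1}(x)-2^{-n}\tilde\alpha^n(x)\bigr|\le 2^{-n-1}C .
\]
Therefore $\Theta=\lim_n2^{-n}\tilde\alpha^n$ exists uniformly and is continuous and nondecreasing. From $\tilde\alpha^n(x+1)=\tilde\alpha^n(x)+2^n$ we get $\Theta(x+1)=\Theta(x)+1$, and $\Theta\tilde\alpha=2\Theta$ from the definition. The map $\theta=\Theta\psi\colon J\to\mathbb R$ is continuous, nondecreasing, and satisfies $\theta\beta=\theta+1$ and $\theta\alpha=2\theta$. It is onto, being continuous and unbounded in both directions.

\medskip
\noindent\emph{Step 4: $\theta$ is injective.} Suppose not. Then $\theta$ equals a constant $w$ on a compact interval $K\subset J$ of positive length, and replacing $K$ by $\beta^m(K)$ we may assume $w\ge1$. Let $\beta_k=\alpha^{-k}\beta\alpha^k$. Then $\theta\beta_k=2^{-k}(2^k\theta+1)=\theta+2^{-k}$, so $\theta=w+j2^{-k}$ on $\beta_k^j(K)$, and the $2^k$ intervals $\beta_k^j(K)$, $0\le j<2^k$, are pairwise disjoint. We bound their lengths from below.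

The difficulty is that $J$ is not small and $\alpha'$ need not be close to $1$ anywhere along the orbits. But by \eqref{eq:W2}, for $j=\sum_{i<k}\varepsilon_i2^i$,
\[
\beta_k^j=\alpha^{-k}\beta^j\alpha^k=\alpha^{-k}(\beta^{\varepsilon_0}\alpha)\cdots(\beta^{\varepsilon_{k-1}}\alpha)
\]
contains $k$ letters $\alpha$ and $k$ letters $\alpha^{-1}$, and all but boundedly many letters are applied near $q$. There the contributions $\pm\log\alpha'(q)$ cancel, and $\beta'$ is close to $1$: the point $q$ is fixed by $\alpha$ and $\beta$, so the relation gives $\beta'(q)=\beta'(q)^2$ and $\beta'(q)=1$.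

Let $A=\log\alpha'$ and $M=\max(\|\log\alpha'\|_\infty,\|\log\beta'\|_\infty)$. Fix $\eta$ with $0<3\eta<\log2$. Choose $v\in J$ with $|A-A(q)|\le\eta$ and $|\log\beta'|\le\eta$ on $[v,q]$, and an integer $n_0\ge0$ with $2^{n_0}>\theta(v)$. As $\theta$ is nondecreasing, $\theta(x)\ge2^{n_0}$ implies $x\in[v,q)$. For $x\in K$ put $z_0=x$, $z_{l+1}=\beta^{\varepsilon_{k-1-l}}\alpha z_l$ and $y=\beta_k^j(x)$, so that $z_k=\alpha^ky$ and $(\alpha^{-k})'(z_k)=1/(\alpha^k)'(y)$. The chain rule gives, after adding and subtracting $kA(q)$,
\[
\log(\beta_k^j)'(x)=\sum_{l<k}\bigl[A(z_l)-A(q)\bigr]+\sum_{l<k}\varepsilon_{k-1-l}\log\beta'(\alpha z_l)-\sum_{l<k}\bigl[A(\alpha^ly)-A(q)\bigr].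
\]
Since $\theta(z_0)=w\ge1$ and $\theta(z_{l+1})\ge2\theta(z_l)$, we have $\theta(z_l)\ge2^l$ and $\theta(\alpha z_l)\ge2^{l+1}$; also $\theta(\alpha^ly)=2^l\theta(y)\ge2^l$. So the terms with $l\ge n_0$ are at most $\eta$ in absolute value. In each sum at most $n_0$ terms remain, and they are at most $2M$, $M$ and $2M$ respectively. Hence
\begin{equation}\label{eq:distortion}
|\log(\beta_k^j)'|\le3k\eta+5n_0M\quad\text{on }K\qquad(0\le j<2^k),
\end{equation}
where $n_0$ and $M$ do not depend on $k$. The disjoint intervals $\beta_k^j(K)\subset[0,1]$ have total length at least $(2e^{-3\eta})^ke^{-5n_0M}|K|$, which is unbounded since $2e^{-3\eta}>1$. This contradiction shows that $\theta$ is an increasing homeomorphism.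
\end{proof}

\begin{remark}\label{rem:hypotheses}
Both commutation hypotheses in Corollary~\ref{cor:rigidity} are needed when $\beta\ne\mathrm{id}$: the map $\gamma=\beta$ commutes with $\beta$, the map $\gamma=\alpha$ commutes with $\alpha$, and neither is the identity on a component $J$. The proof uses only that $\gamma$ is an increasing homeomorphism. For $\alpha$ and $\beta$ the regularity matters. Replace each dyadic rational in $\mathbb R$ by a compact interval, with summable lengths, to obtain a new line. The maps $x\mapsto2x$ and $x\mapsto x+1$ permute the dyadic rationals, so they lift to homeomorphisms $\alpha,\beta$ of the new line that are affine on the inserted intervals. The relation persists because the increasing affine bijection between two intervals is unique. Let $\gamma$ act on each inserted interval by the affine copy of one fixed nontrivial increasing homeomorphism of $[0,1]$, and trivially elsewhere. Then $\gamma$ commutes with $\alpha$ and $\beta$, and $\beta$ has no fixed point. Identifying the line with $(0,1)$ gives a counterexample among homeomorphisms, in which Step~4 fails.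
\end{remark}

\begin{remark}
In the model $\alpha=\mu_2|_E$, $\beta=\tau_1|_E$ the elements $\beta_k=\tau_{2^{-k}}|_E$ tend to the identity in $d_1$. For a general pair, \eqref{eq:distortion} bounds $|\log\beta_k'|$ only by a quantity that may grow with $k$, which does not give convergence. We therefore use $BS(1,2)$ only to control supports, and obtain convergence from a different source.
\end{remark}

\section{Relations that force convergence to the identity}\label{sec:criterion}

Diffeomorphisms with pairwise disjoint supports tend to the identity uniformly, because the supports shrink. Their derivatives need not tend to $1$; the elements $a_i$ in Section~\ref{sec:structure} have disjoint supports and each has derivative $2$ somewhere. What is missing is a common modulus of continuity for the derivatives, and a single diffeomorphism that restricts to all of them provides it.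

\begin{lemma}\label{lem:restriction}
Let $\Phi,B_1,B_2,\dots\in\mathrm{Diff}^1_+[0,1]$. Suppose the sets $U_i=\operatorname{supp}B_i$ are pairwise disjoint and $\Phi=B_i$ on $U_i$ for each $i$. Then $B_i\to\mathrm{id}$ in $d_1$.
\end{lemma}

\begin{proof}
Disjointness gives $\sum_i|U_i|\le1$, so $|U_i|\to0$. Let $\omega(\delta)=\sup\{|\Phi'(x)-\Phi'(y)|:|x-y|\le\delta\}$, which tends to $0$ with $\delta$ because $\Phi'$ is uniformly continuous. Let $J$ be a component of $U_i$. By continuity $\Phi=B_i$ and $\Phi'=B_i'$ on $\overline J$. The endpoints of $J$ are fixed, so $\Phi'(\zeta)=1$ for some $\zeta\in J$, and $|B_i'(x)-1|=|\Phi'(x)-\Phi'(\zeta)|\le\omega(|U_i|)$ for $x\in\overline J$. A point $x$ outside all such $\overline J$ is an accumulation point of $\operatorname{Fix}B_i$, since an isolated fixed point is an endpoint of a component of $U_i$; hence $B_i'(x)=1$. Finally $B_i$ preserves each component, so $|B_i(x)-x|\le|U_i|$. Thus $d_1(B_i,\mathrm{id})\le|U_i|+\omega(|U_i|)\to0$.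
\end{proof}

Corollary~\ref{cor:rigidity} converts both hypotheses of the lemma into commutation relations.

\begin{proposition}\label{prop:criterion}
Let $\Gamma$ be a group, $S$ an infinite set of nonnegative integers, and $u$, $\alpha_i$, $b_i$ $(i\in S)$ elements of $\Gamma$ such that for all $i\neq j$ in $S$:
\begin{enumerate}
\item[(R1)] $\alpha_ib_i\alpha_i^{-1}=b_i^2$;
\item[(R2)] $b_j$ commutes with $\alpha_i$ and $b_i$;
\item[(R3)] $ub_i^{-1}$ commutes with $\alpha_i$ and $b_i$.
\end{enumerate}
Then every representation $\rho$ of $\Gamma$ satisfies $\rho(b_i)\to\mathrm{id}$ in $d_1$ as $i\to\infty$ in $S$.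
\end{proposition}

\begin{proof}
Let $B_i=\rho(b_i)$, $U_i=\operatorname{supp}B_i$ and $\Phi=\rho(u)$. By (R1), Corollary~\ref{cor:rigidity} applies to $\alpha=\rho(\alpha_i)$ and $\beta=B_i$. With $\gamma=B_j$, allowed by (R2), it says that $B_j=\mathrm{id}$ on $U_i$, that is, $U_i\cap U_j=\emptyset$. With $\gamma=\Phi B_i^{-1}$, allowed by (R3), it says that $\Phi B_i^{-1}=\mathrm{id}$ on $U_i$; since $B_i(U_i)=U_i$, this means $\Phi=B_i$ on $U_i$. Lemma~\ref{lem:restriction} gives the conclusion.
\end{proof}

It remains to realize these relations by diffeomorphisms with $b_i\neq1$. With infinitely many generators this takes a few lines.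

\begin{example}\label{ex:infinite}
Let $V_0,V_1,\dots$ be disjoint compact intervals in $(0,1)$ converging to $1$, with increasing affine bijections $L_i\colon W\to V_i$. Let $\alpha_i$ and $b_i$ be $L_i\mu_2L_i^{-1}$ and $L_i\tau_{1/(i+1)}L_i^{-1}$ on $V_i$ and the identity elsewhere, and let $u$ be $b_i$ on $V_i$ for every $i$ and the identity elsewhere. An affine conjugation does not change the values of the derivative, so $|\log u'|\le1/(i+1)$ on $V_i$, and $u$ is a diffeomorphism by Lemma~\ref{lem:glue}. Relation (R1) is Lemma~\ref{lem:models}(c), and (R2) and (R3) hold because $b_j$ and $ub_i^{-1}$ are the identity on $V_i$, which contains the supports of $\alpha_i$ and $b_i$. So in every faithful representation of the countable group $\langle u,\alpha_i,b_i\rangle$ the nontrivial elements $\rho(b_i)$ tend to the identity, and the image is not discrete.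

The decay of the translation lengths is needed. With $\tau_1$ in place of $\tau_{1/(i+1)}$, the derivative $u'$ would take the same values on every $V_i$, both $1$ and values different from $1$, and could not be continuous at the point $1$.
\end{example}

\section{The group $G$}\label{sec:construction}

To reduce to two generators we want one diffeomorphism $t$ that shifts the intervals and conjugates each $b_i$ to $b_{i+1}$, and we want the $\alpha_i$ and $b_i$ to be words in $t$ and $u$. Two problems arise. First, if $t$ were affine from one interval to the next, all $b_i$ would be affine copies of one map, which the end of Example~\ref{ex:infinite} excludes. We let $t$ apply a dilation $\mu_{r_i}$ on the way, with $r_i\to1$ so that $t$ is $C^1$, and $\prod r_i=0$ so that the translation lengths decay. Second, $u$ must contain both a dilation and the translations, and then its conjugates $\alpha_i$ carry unwanted translations as well. We put the translations of $u$ on the even intervals only, so that those of the $\alpha_i$ fall on the odd intervals.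

\subsection*{The shift $t$}
Let $t_0(x)=\frac52x-2x^2$ on $[0,\frac12]$ and $t_0(x)=\frac{1+x}2$ on $[\frac12,1]$. On $[0,\frac12]$ the derivative $\frac52-4x$ decreases from $\frac52$ to $\frac12$, and at $x=\frac12$ both formulas give the value $\frac34$ and the derivative $\frac12$. So $t_0\in\mathrm{Diff}^1_+[0,1]$ and $t_0'(0)=\frac52$. Also $t_0(x)-x$ equals $x(\frac32-2x)$ or $\frac{1-x}2$, which is positive on $(0,1)$. The intervals $t_0^i[\frac12,\frac34)$, $i\in\mathbb Z$, are therefore pairwise disjoint, and so are the \emph{blocks}
\[
W_i=t_0^i(W_0)\quad(i\in\mathbb Z),\qquad W_0=\left[\tfrac9{16},\tfrac{11}{16}\right]\subset\left[\tfrac12,\tfrac34\right).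
\]
Let $L_0\colon W\to W_0$ be the increasing affine bijection and $L_i=t_0^iL_0\colon W\to W_i$ for $i\ge0$. These maps are affine because $t_0$ is affine on $[\frac12,1]$, and $W_i\to1$ as $i\to\infty$ because $1-t_0^i(x)=2^{-i}(1-x)$ there.

Put $r_i=\frac{i+1}{i+2}\in[\frac12,1)$ for $i\ge0$. Let $\sigma$ be $L_i\mu_{r_i}L_i^{-1}$ on $W_i$ for $i\ge0$ and the identity elsewhere. By Lemma~\ref{lem:models}(b), $|\sigma'-1|\le1/r_i-1=\frac1{i+1}$ on $W_i$, so $\sigma\in\mathrm{Diff}^1_+[0,1]$ by Lemma~\ref{lem:glue}. Set $t=t_0\sigma$. Since $\sigma$ preserves every block, $t(W_i)=W_{i+1}$ for all $i\in\mathbb Z$, and $t=t_0$ on $[0,\frac12]$, so $t'(0)=\frac52$.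

We use on each block the chart transported by $t$:
\[
\varphi_i=t^iL_0\colon W\to W_i\qquad(i\in\mathbb Z),\qquad\varphi_{i+n}=t^n\varphi_i .
\]
For $i\ge0$ we have $t=t_0L_i\mu_{r_i}L_i^{-1}=L_{i+1}\mu_{r_i}L_i^{-1}$ on $W_i$, so $\varphi_i=L_i\mu_{r_{i-1}}\cdots\mu_{r_0}$. Since $r_0r_1\cdots r_{i-1}=\frac1{i+1}$, Lemma~\ref{lem:models}(c) gives
\begin{equation}\label{eq:decay}
\varphi_i\tau_1\varphi_i^{-1}=L_i\tau_{1/(i+1)}L_i^{-1}\qquad(i\ge0).
\end{equation}

\subsection*{The map $u$}
Let $u$ be $\varphi_{-1}\mu_2\varphi_{-1}^{-1}$ on $W_{-1}$, $\varphi_i\tau_1\varphi_i^{-1}$ on $W_i$ for even $i\ge0$, and the identity elsewhere. Each piece has derivative $1$ at the endpoints of its block, since $\mu_2$ and $\tau_1$ do and the charts are $C^1$. By \eqref{eq:decay} and Lemma~\ref{lem:models}(a), $|\log u'|\le\frac1{i+1}$ on $W_i$ for even $i\ge0$. So $u\in\mathrm{Diff}^1_+[0,1]$ by Lemma~\ref{lem:glue}. Let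
\[
G=\langle t,u\rangle,\qquad u_n=t^nut^{-n}\quad(n\in\mathbb Z).
\]

\subsection*{Coordinates}
Call a homeomorphism $g$ of $[0,1]$ \emph{block-preserving} if $g(W_i)=W_i$ for all $i$ and $g$ is the identity off $\bigcup_iW_i$. Such maps form a group. The $i$th \emph{coordinate} of $g$ is $g[i]=\varphi_i^{-1}g\varphi_i$, a homeomorphism of $W$. The map $g\mapsto(g[i])_{i\in\mathbb Z}$ is an injective homomorphism into a direct product, so relations and commutators can be computed one coordinate at a time; in particular $[g,g'][i]=\mathrm{id}$ whenever $g[i]$ or $g'[i]$ is trivial. Conjugation by $t$ preserves this group and shifts the coordinates: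
\begin{equation}\label{eq:shift}
(t^ngt^{-n})[i+n]=\varphi_{i+n}^{-1}t^ngt^{-n}\varphi_{i+n}=g[i].
\end{equation}
Hence
\begin{equation}\label{eq:un}
u_n[i]=\begin{cases}\mu_2&\text{if }i=n-1,\\ \tau_1&\text{if }i=n,\,n+2,\,n+4,\dots,\\ \mathrm{id}&\text{otherwise.}\end{cases}
\end{equation}
The elements $u=u_0$ and $u_1$ are both nontrivial only at index $0$, where they are $\tau_1$ and $\mu_2$. Since $[\tau_1,\mu_2]=\tau_1^{-1}$, the element
\[
b=[u,tut^{-1}]^{-1}\in G
\]
has coordinate $\tau_1$ at index $0$ and is trivial elsewhere. By \eqref{eq:shift}, $b_i=t^ibt^{-i}$ has coordinate $\tau_1$ at index $i$ only. For even $i\ge0$ put $\alpha_i=u_{i+1}$; it has coordinate $\mu_2$ at index $i$, $\tau_1$ at the odd indices $i+1,i+3,\dots$, and is trivial elsewhere. Table~\ref{tab:coords} displays the first cases.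

\begin{table}[h]
\centering
\begin{tabular}{c|ccccccc}
index & $-1$ & $0$ & $1$ & $2$ & $3$ & $4$ & $5$\\ \hline
$u$ & $\mu_2$ & $\tau_1$ & & $\tau_1$ & & $\tau_1$ & \\
$\alpha_0=u_1$ & & $\mu_2$ & $\tau_1$ & & $\tau_1$ & & $\tau_1$\\
$b_0$ & & $\tau_1$ & & & & & \\ \hline
$\alpha_2=u_3$ & & & & $\mu_2$ & $\tau_1$ & & $\tau_1$\\
$b_2$ & & & & $\tau_1$ & & & \\
$ub_2^{-1}$ & $\mu_2$ & $\tau_1$ & & & & $\tau_1$ &
\end{tabular}
\caption{Action of some elements of $G$ on the blocks $W_{-1},\dots,W_5$, read in the charts $\varphi_i$; a blank means the identity. The rows of $u$ and $\alpha_0$ overlap in one column only, which produces $b_0$. The row of $ub_2^{-1}$ does not overlap the rows of $\alpha_2$ and $b_2$.}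
\label{tab:coords}
\end{table}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
We check (R1)--(R3) for $S$ the set of even integers $i\ge0$; let $i\ne j$ in $S$. Both $\alpha_ib_i\alpha_i^{-1}$ and $b_i^2$ are trivial off index $i$, and at index $i$ they equal $\mu_2\tau_1\mu_2^{-1}=\tau_1^2$. This is (R1). The nontrivial coordinates of $\alpha_i$ and $b_i$ occur at indices in $P_i=\{i,i+1,i+3,\dots\}$, which consists of $i$ and positive odd integers. The element $b_j$ is nontrivial only at the even index $j\notin P_i$, which gives (R2). The element $ub_i^{-1}$ is nontrivial only at $-1$ and at the even indices $\geq0$ other than $i$, none of which is in $P_i$, which gives (R3). By Proposition~\ref{prop:criterion}, $\rho(b_i)\to\mathrm{id}$ along even $i$ for every representation $\rho$ of $G$. If $\rho(b)\ne\mathrm{id}$, its conjugates $\rho(b_i)$ are nontrivial, so $\mathrm{id}$ is not isolated in $\rho(G)$. Finally $b\neq1$ because $\tau_1\neq\mathrm{id}$.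
\end{proof}

Part (2) of Theorem~\ref{thm:B} follows at once: if $\rho$ is a faithful representation of $\Gamma\ge G$, then $\mathrm{id}$ is not isolated in $\rho(G)$, hence not in $\rho(\Gamma)$.

\section{Derived length and the quotient $\mathbb Z\wr\mathbb Z$}\label{sec:structure}

Let $N\le G$ be the subgroup generated by the $u_n$, $n\in\mathbb Z$. It contains $u$ and is normalized by $t$, so it is normal and every element of $G$ has the form $gt^n$ with $g\in N$. Since $u$ is the identity near $0$, so is every $g\in N$, and $(gt^n)'(0)=(\frac52)^n$. Thus $n$ is determined by the element: $G=N\rtimes\langle t\rangle$ with $t$ of infinite order, and $G'\le N$. By \eqref{eq:un}, the elements of $N$ are block-preserving with coordinates in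
\[
H=\langle\mu_2,\tau_1\rangle .
\]

\begin{proof}[Proof of Theorem~\ref{thm:B}(1)]
The translations $\tau_s$ with $s\in\mathbb Z[\frac12]$ form an abelian group, which lies in $H$ and is normalized by $\mu_2$, by Lemma~\ref{lem:models}(c). It is normal in $H$ with cyclic quotient, so it contains $H'$, and $H''=1$. As $N$ embeds in a direct product of copies of $H$, also $N''=1$, and $G'\le N$ gives $G'''\le N''=1$. On the other hand $[t,u]=u_1u^{-1}$ and $b$ belong to $G'$, and their coordinates at index $0$ are $\mu_2\tau_1^{-1}$ and $\tau_1$. Their commutator lies in $G''$ and has coordinate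
\[
[\mu_2\tau_1^{-1},\tau_1]=\mu_2\tau_1\mu_2^{-1}\tau_1^{-1}=\tau_1^2\tau_1^{-1}=\tau_1\ne\mathrm{id},
\]
so $G''\neq1$.
\end{proof}

Let $\Lambda=\bigoplus_{i\in\mathbb Z}\mathbb Z$ be the group of finitely supported integer sequences, with basis $\delta_i$, and let $s$ be the shift $s\delta_i=\delta_{i+1}$. The wreath product $\mathbb Z\wr\mathbb Z$ is the set $\Lambda\times\mathbb Z$ with multiplication $(k,n)(k',n')=(k+s^nk',n+n')$.

\begin{proof}[Proof of Theorem~\ref{thm:B}(3)]
\emph{A map onto $\mathbb Z\wr\mathbb Z$.} Every element of $H$ preserves $E$ and acts there, in the chart $\xi$, as an affine map whose slope is a power of $2$; the exponent is a homomorphism $H\to\mathbb Z$ with $\mu_2\mapsto1$ and $\tau_1\mapsto0$. For $g\in N$ let $\kappa_i(g)$ be the exponent of $g[i]$, and $\kappa(g)=(\kappa_i(g))_i$. By \eqref{eq:un}, $\kappa(u_n)=\delta_{n-1}$, so $\kappa$ is a homomorphism from $N$ onto $\Lambda$. By \eqref{eq:shift}, $\kappa(t^ngt^{-n})=s^n\kappa(g)$. Define $\bar\kappa\colon G\to\mathbb Z\wr\mathbb Z$ by $\bar\kappa(gt^n)=(\kappa(g),n)$. The identity $gt^n\cdot g't^{n'}=g(t^ng't^{-n})\,t^{n+n'}$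 shows that $\bar\kappa$ is a homomorphism. It is onto, and $\bar\kappa(b)$ is trivial since the coordinates of $b$ are $\tau_1$ and $\mathrm{id}$. So $\langle\langle b\rangle\rangle\le\ker\bar\kappa$.

\emph{The kernel.} We compute $[u,u_n]$ for $n\ge1$ from \eqref{eq:un}. The element $u$ is nontrivial at $-1$ and at the even indices $\ge0$, and $u_n$ at $n-1,n,n+2,\dots$, all of which are $\geq0$. If $n$ is even, the common indices are the even integers $\ge n$, where both coordinates are $\tau_1$; so $[u,u_n]=1$. If $n$ is odd, the only common index is $n-1$, where the coordinates are $\tau_1$ and $\mu_2$; so $[u,u_n]=b_{n-1}^{-1}$. In both cases $[u,u_n]\in\langle\langle b\rangle\rangle$, and conjugating by powers of $t$ shows that all $u_n$ commute modulo $\langle\langle b\rangle\rangle$. Every element of $G$ is therefore congruent modulo $\langle\langle b\rangle\rangle$ to some $(\prod_nu_n^{k_n})t^m$, a finite product taken in increasing order of $n$. Its image under $\bar\kappa$ is $(\sum_nk_n\delta_{n-1},m)$, which is trivial only if $m$ and all $k_n$ vanish. Hence $\ker\bar\kappa=\langle\langle b\rangle\rangle$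 and $G/\langle\langle b\rangle\rangle\cong\mathbb Z\wr\mathbb Z$. By Theorem~\ref{thm:A}, a discrete representation of $G$ kills $b$, so it factors through this quotient.

\emph{A faithful discrete representation of $\mathbb Z\wr\mathbb Z$.} Let $a$ be $L_0\mu_2L_0^{-1}$ on $W_0$ and the identity elsewhere, a diffeomorphism by Lemma~\ref{lem:glue}. By \eqref{eq:shift}, $a_i=t^iat^{-i}$ has coordinate $\mu_2$ at index $i$ only. The $a_i$ commute and $ta_it^{-1}=a_{i+1}$, so $(k,n)\mapsto g=(\prod_ia_i^{k_i})t^n$ is a representation of $\mathbb Z\wr\mathbb Z$. Let $(k,n)\ne(0,0)$. If $n\neq0$, then $g'(0)=(\frac52)^n$, because the finite product is the identity near $0$; this is at least $\frac52$ or at most $\frac25$, so $|g'(0)-1|\ge\frac35$. If $n=0$, choose $i$ with $k_i\ne0$. Then $g[i]=\mu_2^{k_i}$ fixes $\frac12$ with derivative $2^{k_i}$, so $g$ has derivative $2^{k_i}$ at $\varphi_i(\frac12)$, and $|2^{k_i}-1|\ge\frac12$. In both cases $\|g'-1\|_\infty\ge\frac12$. The representation is therefore faithful, and discrete by Lemma~\ref{lem:discrete}.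

Composing it with $\bar\kappa$ gives a discrete representation of $G$ with kernel exactly $\langle\langle b\rangle\rangle$. So $\langle\langle b\rangle\rangle$ is the intersection of the kernels of all discrete representations of $G$, which is the last assertion of (3).
\end{proof}

\begin{thebibliography}{1}

\bibitem{Akhmedov}
Azer Akhmedov, \emph{On free discrete subgroups of Diff(I)}, arXiv:1004.2060 (2010).

\end{thebibliography}
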